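
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A locally compact space, in ZFC, that is\\ $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded}


\begin{abstract}
We construct, in ZFC, a locally compact Hausdorff space in which all countable nowhere dense subspaces and all second countable subspaces have compact closures, although some countable subspace does not. The space is $K\setminus\{p\}$ for a compact, separable, extremally disconnected space $K$ and a suitable point $p$. The point is found by combining van Douwen's linked families (used for remote points) with Kunen's independent linked families (used for OK points). We also show that there are exactly $2^{\mathfrak c}$ separable examples up to homeomorphism, and that every example has Lindel\"of number at least $\mathfrak d$.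
\end{abstract}

\section{The question and the answer}

Let $X$ be a $T_1$ space and let $P$ be a property of subspaces of $X$. We say that $X$ is \emph{$P$-bounded} if every subspace of $X$ with property $P$ has compact closure in $X$. For $P=$ ``countable'' this is \emph{$\omega$-boundedness}. Can one test $\omega$-boundedness on thin countable sets only? We consider two ways of being thin:
\begin{itemize}
\item $\omega N$ = ``countable nowhere dense'';
\item $C_2$ = ``second countable''.
\end{itemize}
A second countable subspace has the same closure as any of its countable dense subsets. So $\omega$-bounded spaces are both $\omega N$-bounded and $C_2$-bounded. In the other direction, a $C_2$-bounded Hausdorff space is countably compact: every infinite subset contains a countably infinite discrete subspace, such a subspace is second countable, and an infinite set with compact closure has an accumulation point.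

In two simple cases thin sets do suffice. If $X$ is first countable, then every countable subspace of $X$ is second countable, so $C_2$-bounded and $\omega$-bounded mean the same. If $X$ is Hausdorff and Lindel\"of, then $C_2$-boundedness makes $X$ countably compact, hence compact. So a Hausdorff space in which thin sets do not suffice must have a countable subspace that is not first countable, and it cannot be Lindel\"of. It is known that if $\mathfrak b=\mathfrak c$, then there is a locally compact Hausdorff space that is $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded. (Here $\mathfrak c=2^{\omega}$, and $\mathfrak b$ is the least size of a family in $\omega^\omega$ that is unbounded in the order of eventual domination.) Juh\'asz, Soukup and Szentmikl\'ossy~\cite{JSS} pose the question whether there is a ZFC example. We show that there is.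

\begin{theorem}[ZFC]\label{thm:main}
Let $B=RO(2^\omega)$ be the regular open algebra of the Cantor set, let $C=B^\omega$ be the product algebra, and let $K$ be the Stone space of $C$. There is a point $p\in K$ such that $X=K\setminus\{p\}$ is locally compact Hausdorff, $\omega N$-bounded and $C_2$-bounded, but not $\omega$-bounded.
\end{theorem}

For the further results, recall that $w(X)$ is the weight of $X$ and that the Lindel\"of number $L(X)$ is the least infinite $\kappa$ such that every open cover of $X$ has a subcover of size at most $\kappa$. A space has \emph{countable spread} if all its discrete subspaces are countable. The cardinal $\mathfrak d$ is the least size of a family $\mathcal D\subset\omega^\omega$ that is \emph{dominating}: for every $h\in\omega^\omega$ there is $g\in\mathcal D$ such that $h(m)\le g(m)$ for all but finitely many $m$.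

\begin{theorem}[ZFC]\label{thm:more}
\mbox{}
\begin{enumerate}
\item[\textup{(a)}] In Theorem~\ref{thm:main}, $p$ can be chosen so that, moreover, every nowhere dense Lindel\"of subspace of $X$ with countable spread has compact closure in $X$. Every first countable subspace of $X$ is discrete.
\item[\textup{(b)}] There are exactly $2^{\mathfrak c}$ homeomorphism types of separable locally compact Hausdorff spaces that are $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded.
\item[\textup{(c)}] Let $X$ be a locally compact Hausdorff space in which every countable discrete subspace has compact closure \textup{(}for instance, a $C_2$-bounded one\textup{)}. If $L(X)<\mathfrak d$, then $X$ is $\omega$-bounded. So every locally compact Hausdorff space that is $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded has $L(X)\ge\mathfrak d$. The spaces of Theorem~\ref{thm:main} satisfy $\mathfrak d\le L(X)\le w(X)\le\mathfrak c$.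
\end{enumerate}
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to finding a point $p$ with two separation properties, (R) and (W). Section~\ref{sec:vandouwen} provides a filter that forces (R). Section~\ref{sec:ok} replaces (W) by a condition that can be met in a recursion. Sections~\ref{sec:matrix} and~\ref{sec:construction} set up and carry out that recursion. The last two sections prove Theorem~\ref{thm:more}.

Throughout, a natural number $m$ is the set $\{0,\dots,m-1\}$.

\section{Deleting a point from an extremally disconnected space}\label{sec:reduction}

Let $K$ be compact Hausdorff, let $p\in K$ be non-isolated, and let $X=K\setminus\{p\}$. Then $X$ is locally compact Hausdorff and dense in $K$. A set $D\subset X$ has compact closure in $X$ if and only if $p\notin\overline D$, where bars denote closures in $K$. Indeed, if $p\notin\overline D$, then the closure of $D$ in $X$ is $\overline D$; and if the closure of $D$ in $X$ is compact, then it is closed in $K$ and so contains $\overline D$. If $K$ is separable, then $X$ has a countable dense subset, whose closure in $K$ contains $p$, and $X$ is not $\omega$-bounded. So we want a separable $K$ and a non-isolated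 $p$ that is in the closure of no thin subset of $X$.

\subsection*{Second countable sets are nowhere dense}

A space is \emph{extremally disconnected} if the closure of every open set is open, and \emph{crowded} if it has no isolated points. In a crowded extremally disconnected compactum, the condition on second countable sets is a consequence of the one on countable nowhere dense sets.

\begin{lemma}\label{lem:ed}
Let $K$ be an extremally disconnected compact Hausdorff space.
\begin{enumerate}
\item[\textup{(1)}] If $x,x_0,x_1,\dots$ are distinct points of $K$, then $(x_n)$ does not converge to $x$.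
\item[\textup{(2)}] Every first countable subspace of $K$ is discrete. Hence every second countable subspace of $K$ is countable and discrete.
\item[\textup{(3)}] If $K$ is crowded, then every discrete subspace of $K$ is nowhere dense. Hence every second countable subspace of $K$ is countable and nowhere dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Suppose $x_n\to x$. Recursively choose open $V_n\ni x_n$, disjoint from $\overline{V_0}\cup\dots\cup\overline{V_{n-1}}$, such that $\overline{V_n}$ misses $\{x\}\cup\{x_m:m>n\}$. This is possible by regularity: the latter set is compact and does not contain $x_n$, and $x_n$ is not in $\overline{V_0},\dots,\overline{V_{n-1}}$ by the earlier choices. Then $E=\bigcup_nV_{2n}$ and $O=\bigcup_nV_{2n+1}$ are disjoint open sets. So $\overline E$ misses $O$; since $\overline E$ is open, it also misses $\overline O$. But $x\in\overline E\cap\overline O$, a contradiction.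

(2) Let $Y\subset K$ be first countable and suppose that $x\in Y$ is not isolated in $Y$. Let $(O_n)$ be a decreasing neighborhood base of $x$ in $Y$. Every $O_n$ is infinite, so we can pick distinct $y_n\in O_n\setminus\{x\}$. Then $y_n\to x$, which contradicts (1). A discrete second countable space is countable.

(3) Let $S\subset K$ be discrete and suppose that $U=\operatorname{int}\overline S\neq\emptyset$. Take $s\in S\cap U$ and an open $V\subset U$ with $V\cap S=\{s\}$. Since $V$ is open and $V\subset\overline S$, we get $V\subset\overline{V\cap S}=\{s\}$, so $s$ is isolated in $K$, a contradiction. The last sentence follows with (2).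
\end{proof}

Crowdedness is needed. The space $\beta\omega$ is separable and extremally disconnected, but for $p\in\beta\omega\setminus\omega$ the discrete set $\omega$ is a second countable subspace of $\beta\omega\setminus\{p\}$ without compact closure.

\subsection*{The space $K$}

From now on $B$, $C$ and $K$ are as in Theorem~\ref{thm:main}. Points of $K$ are ultrafilters on $C$. The sets $[c]=\{q\in K:c\in q\}$, $c\in C$, are exactly the clopen subsets of $K$ and form a base. For $c\in C$ and $n\in\omega$ we write $c(n)\in B$ for the $n$-th coordinate. For $S\subset\omega$ let $e_S\in C$ be $1$ on coordinates in $S$ and $0$ elsewhere, and let $e_n=e_{\{n\}}$. Clearly $e_S\wedge e_T=e_{S\cap T}$. Let $Z$ be the Stone space of $B$.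

\begin{itemize}
\item \emph{Algebra.} $B$ is complete and atomless, and the nonempty clopen subsets of $2^\omega$ form a countable dense subset of $B$: every nonzero element has one of them below it. Each element of $B$ is the join of the members of this dense set below it, so $|B|\le\mathfrak c$; and $|B|\ge\mathfrak c$, because the joins of distinct subfamilies of an infinite antichain are distinct. Hence $C$ is complete and atomless and $|C|=\mathfrak c^\omega=\mathfrak c$.
\item \emph{Topology.} $K$ is compact Hausdorff with $w(K)\le|C|=\mathfrak c$. It is crowded because $C$ is atomless. It is extremally disconnected: if $U=\bigcup_i[c_i]$ and $c=\bigvee_ic_i$, then $\overline U\subset[c]$, and if $d\le c$ and $[d]$ misses $U$, then $d\wedge c_i=0$ for all $i$, so $d=d\wedge c=0$; thus $\overline U=[c]$.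
\item \emph{Slices.} The map sending $q\in[e_n]$ to $\{c(n):c\in q\}$ is a homeomorphism from the clopen set $[e_n]$ onto $Z$. It takes $[c]\cap[e_n]$ to the clopen subset of $Z$ given by $c(n)$. We identify $[e_n]$ with $Z$ in this way. Let
\[
K_0=\bigcup_{n\in\omega}[e_n],\qquad K^*=K\setminus K_0 .
\]
The set $K_0$ is open, and it is dense because every nonzero $c\in C$ has some $c\wedge e_n\ne0$. So $K^*$ is closed and nowhere dense.
\item \emph{Separability.} The countable dense subset of $B$ gives nonempty clopen sets $P_0,P_1,\dots$ in $Z$ that form a $\pi$-base: every nonempty open subset of $Z$ contains some $P_i$. Choosing one point in each copy of each $P_i$ gives a countable set $A\subset K_0$ that is dense in $K$.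
\end{itemize}

\begin{proposition}\label{prop:reduction}
Suppose that $p\in K^*$ satisfies
\begin{enumerate}
\item[\textup{(R)}] $p\notin\overline D$ for every $D\subset K_0$ that is nowhere dense in $K$;
\item[\textup{(W)}] $p\notin\overline D$ for every countable $D\subset K^*\setminus\{p\}$.
\end{enumerate}
Then $X=K\setminus\{p\}$ is locally compact Hausdorff, $\omega N$-bounded and $C_2$-bounded, but not $\omega$-bounded.
\end{proposition}

\begin{proof}
$X$ is locally compact Hausdorff as an open subspace of $K$. The countable set $A\subset K_0\subset X$ is dense in $K$, so $p\in\overline A$ and $X$ is not $\omega$-bounded.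

Let $D\subset X$ be countable and nowhere dense in $X$. Then $D$ is nowhere dense in $K$: a nonempty open $U\subset\overline D$ would give the nonempty open subset $U\cap X$ of $X$ in which $D$ is dense. By (R) for $D\cap K_0$ and (W) for $D\cap K^*$, we have $p\notin\overline D$. So $X$ is $\omega N$-bounded. By Lemma~\ref{lem:ed}(3) every second countable subspace of $X$ is countable and nowhere dense in $K$. It is then also nowhere dense in the open subspace $X$, so $X$ is $C_2$-bounded.
\end{proof}

It remains to find an ultrafilter $p$ on $C$ that contains no $e_n$ and satisfies (R) and (W).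

\section{Nowhere dense subsets of $K_0$: van Douwen's linked families}\label{sec:vandouwen}

To satisfy (R) we want to assign to each nowhere dense $D\subset K_0$ an element $u_D$ with $[u_D]\cap D=\emptyset$, so that all the $u_D$ together generate a proper filter. First consider one slice. Is there an assignment $E\mapsto U(E)$ of clopen sets $U(E)\subset Z\setminus E$, for all closed nowhere dense $E\subset Z$, such that any finitely many of the sets $U(E)$ meet? No: by compactness some $z$ would lie in all of them, hence in $U(\{z\})$, which misses $z$. But for each fixed $n$ it can be arranged that any $n$ of the sets meet. This is the reason for using infinitely many slices: the $n$-th slice will handle $n$ sets at a time.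

For closed nowhere dense $E\subset Z$ let
\[
f_E(j)=\min\{i:P_i\subset P_j\setminus E\}.
\]
This is defined because $P_j\setminus E$ is nonempty and open.

\emph{Two sets.} Let $U_2(E)=\bigcup\{P_{f_E(j)}:j\le f_E(0)\}$. Given $E$ and $E'$, we may assume $f_E(0)\le f_{E'}(0)$. Put $j=f_E(0)$. Then $P_j\subset U_2(E)$. As $j\le f_{E'}(0)$, the set $P_{f_{E'}(j)}$ is one of the pieces of $U_2(E')$, and it is contained in $P_j$. So $U_2(E)\cap U_2(E')\ne\emptyset$. Although $E'$ knows nothing about $E$, its list of pieces is long enough to shrink every $P_j$ that a faster set $E$ could have reached. For $n$ sets the same search is iterated, always serving next the set whose answer comes first.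

\begin{lemma}\label{lem:vandouwen}
For each $n\ge1$ one can assign to every closed nowhere dense $E\subset Z$ a clopen $U_n(E)\subset Z\setminus E$ such that $U_n(E_1)\cap\dots\cap U_n(E_k)\ne\emptyset$ whenever $1\le k\le n$ and $E_1,\dots,E_k$ are closed nowhere dense subsets of $Z$.
\end{lemma}

\begin{proof}
Put $s_0(E)=0$ and
\[
s_{m+1}(E)=\max\big(\{s_m(E)\}\cup\{f_E(j):j\le s_m(E)\}\big),\qquad
U_n(E)=\bigcup_{j\le s_{n-1}(E)}P_{f_E(j)} .
\]
As a finite union of clopen sets that miss $E$, the set $U_n(E)$ is clopen and misses $E$.

Given $E_1,\dots,E_k$ with $k\le n$, we choose distinct indices $i_1,\dots,i_k$ and numbers $j_0,\dots,j_k$ recursively so that after $m$ steps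
\begin{equation}\label{eq:search}
j_m\le s_m(E_i)\quad\text{for every remaining index } i\notin\{i_1,\dots,i_m\}.
\end{equation}
Start with $j_0=0$. If $m<k$, let $i_{m+1}$ be a remaining index $i$ for which $f_{E_i}(j_m)$ is minimal, and let $j_{m+1}=f_{E_{i_{m+1}}}(j_m)$. For the indices $i$ that still remain, \eqref{eq:search} for $m$ gives $j_{m+1}\le f_{E_i}(j_m)\le s_{m+1}(E_i)$, so \eqref{eq:search} holds for $m+1$.

For every $m<k$, the definition of $f_E$ gives $P_{j_{m+1}}\subset P_{j_m}$. Moreover $P_{j_{m+1}}\subset U_n(E_{i_{m+1}})$, because $j_m\le s_m(E_{i_{m+1}})\le s_{n-1}(E_{i_{m+1}})$. Hence $\emptyset\ne P_{j_k}\subset\bigcap_{1\le i\le k}U_n(E_i)$.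
\end{proof}

Let $D\subset K_0$ be nowhere dense in $K$ and let $D_n\subset Z$ be its trace on $[e_n]$, which is nowhere dense in $Z$. Let $u_D\in C$ have $u_D(0)=0$ and, for $n\ge1$, let $u_D(n)$ be the element of $B$ corresponding to $U_n(\overline{D_n})$. By construction $[u_D]\cap D=\emptyset$, so for every $p\in K$
\begin{equation}\label{eq:remote}
u_D\in p\ \Longrightarrow\ p\notin\overline D .
\end{equation}
By Lemma~\ref{lem:vandouwen}, for any $D^1,\dots,D^k$ with $k\ge1$ the element $u_{D^1}\wedge\dots\wedge u_{D^k}$ is nonzero at every coordinate $n\ge k$.

By a \emph{filter} on $C$ we mean a nonempty, upward closed set closed under $\wedge$; it is proper if $0$ is not in it. Let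
\[
F_0=\text{the filter generated by all } u_D \text{ and all } e_{\omega\setminus m},\ m\in\omega .
\]
Every element of $F_0$ is above some $u_{D^1}\wedge\dots\wedge u_{D^k}\wedge e_{\omega\setminus m}$ with $k\ge1$, which is nonzero at all coordinates $n\ge\max(k,m)$. Thus
\begin{equation}\label{eq:cofinite}
\text{every element of } F_0 \text{ is nonzero at all but finitely many coordinates.}
\end{equation}
By \eqref{eq:remote}, every ultrafilter $p\supset F_0$ satisfies (R). It contains no $e_n$, since $e_{\omega\setminus(n+1)}\in F_0$, so $p\in K^*$. The price for using infinitely many slices is that $p$ lies in the nowhere dense set $K^*$, whose countable subsets must be kept away from $p$ by other means.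

\section{Countable subsets of $K^*$: many candidates instead of one}\label{sec:ok}

For $v,u\in C$ write $v\le^*u$ if $v(i)\le u(i)$ for all but finitely many $i$, that is, if $v\le u\vee e_H$ for some finite $H\subset\omega$. An ultrafilter $q\in K^*$ contains no $e_n$, hence no $e_H$ with $H$ finite. Therefore
\begin{equation}\label{eq:star}
q\in K^*,\ v\in q,\ v\le^*u\ \Longrightarrow\ u\in q .
\end{equation}

Let $D=\{d_n:n\ge1\}\subset K^*\setminus\{p\}$ and choose $u_n\in p\setminus d_n$. We look for one $v\in p$ that belongs to no $d_n$. By \eqref{eq:star} it would be enough to have $v\in p$ with $v\le^*u_n$ for all $n$. But if $p$ is built by recursion, then $v$ must be compatible with everything put into $p$ before, and nothing guarantees this for an element below all the $u_n$. The way out is to ask for an uncountable family of candidates $v_b$ and to weaken the requirement on each of them: a single $v_b$ need only satisfy $v_b\le^*u_1$, and only meets of $n$ of them need to be $\le^*u_n$.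

\begin{definition}
A point $p\in K^*$ satisfies (OK) if for every sequence $(u_n)_{n\ge1}$ in $p$ there are $v_b\in p$, $b\subset\omega$, such that
\[
v_{b_1}\wedge\dots\wedge v_{b_n}\le^*u_n\qquad\text{for all } n\ge1 \text{ and all distinct } b_1,\dots,b_n\subset\omega .
\]
\end{definition}

\begin{lemma}\label{lem:ok}
If $p\in K^*$ satisfies \textup{(OK)}, then it satisfies \textup{(W)}.
\end{lemma}

\begin{proof}
Let $D\subset K^*\setminus\{p\}$ be countable and, without loss of generality, nonempty. Write $D=\{d_n:n\ge1\}$, possibly with repetitions, choose $u_n\in p\setminus d_n$, and take $v_b$ from (OK). If $n$ distinct sets $b_1,\dots,b_n$ had $v_{b_j}\in d_n$ for all $j\le n$, then $u_n\in d_n$ by (OK) and \eqref{eq:star}, a contradiction. So fewer than $n$ sets $b$ satisfy $v_b\in d_n$. Hence only countably many $b$ satisfy $v_b\in d_n$ for some $n$. As $\mathcal P(\omega)$ is uncountable, some $[v_b]$ is a neighborhood of $p$ that misses $D$.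
\end{proof}

\section{Kunen's independent linked families}\label{sec:matrix}

Suppose $u_1\ge u_2\ge\cdots$ are elements of a filter under construction and we want to add candidates $v_b$. Let $v_b$ copy, at each coordinate $i$, one of the $u_m$ or $0$. Let $A^m_b$ be the set of coordinates at which $v_b$ copies one of $u_1,\dots,u_m$. At a coordinate where one of $v_{b_1},\dots,v_{b_n}$ copies $0$ or some $u_m$ with $m\ge n$, their meet is below $u_n$. So the inequalities in (OK) hold if, for all $n\ge1$ and distinct $b_1,\dots,b_n$,
\[
A^{n-1}_{b_1}\cap\dots\cap A^{n-1}_{b_n}\ \text{is finite.}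
\]
On the other hand, $v_{b_1}\wedge\dots\wedge v_{b_n}\ge u_n$ at all coordinates in $A^n_{b_1}\cap\dots\cap A^n_{b_n}$. So the $v_b$ can be added to the filter if these sets are compatible with it, in the sense that every element of the filter is nonzero at some coordinate of each of them. In particular we want these sets to be infinite: the $A^1_b$ are to be almost disjoint, whereas $A^2_b\cap A^2_{b'}$ is to be infinite. Since we must treat $\mathfrak c$ many sequences $(u_n)$, we want $\mathfrak c$ many such systems, one for each $a\subset\omega$, that are independent of each other.

Let $S$ be the set of pairs $(k,f)$ with $k\in\omega$ and $f:\mathcal P(k)\to\mathcal P(\mathcal P(k))$. For $a,b\subset\omega$ and $n\ge0$ let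
\[
A^n_{a,b}=\{(k,f)\in S:\ b\cap k\in f(a\cap k)\ \text{and}\ |f(a\cap k)|\le n\}.
\]
So $f$ answers the question $a\cap k$ by a finite list, and $(k,f)\in A^n_{a,b}$ means that the list has at most $n$ entries and $b\cap k$ is among them. The set $S$ is countably infinite, with finitely many $f$ for each $k$. We identify $S$ with $\omega$ by a bijection, so $A^n_{a,b}\subset\omega$. We call the array of all $A^n_{a,b}$ the \emph{matrix} and refer to a set $a\subset\omega$, together with the sets $A^n_{a,b}$ for this $a$, as a \emph{row}.

The case of two sets shows how this works. Let $b\ne b'$, and let $k_0$ be least with $b\cap k_0\ne b'\cap k_0$. If $(k,f)\in A^1_{a,b}\cap A^1_{a,b'}$, then $f(a\cap k)=\{b\cap k\}=\{b'\cap k\}$, so $k<k_0$; there are finitely many such pairs. But for every $k\ge k_0$, all $f$ with $f(a\cap k)=\{b\cap k,b'\cap k\}$ give elements of $A^2_{a,b}\cap A^2_{a,b'}$, so this set is infinite. Since the answers to different questions are unrelated, different $a$ do not interfere once $k$ is large.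

A \emph{selection} is a function $t$ whose domain $\operatorname{supp}t$ is a finite subset of $\mathcal P(\omega)$ and whose values are finite nonempty subsets of $\mathcal P(\omega)$. Put
\[
M_t=\bigcap_{a\in\operatorname{supp}t}\ \bigcap_{b\in t(a)}A^{|t(a)|}_{a,b},\qquad M_\emptyset=\omega .
\]
If $\operatorname{supp}t\cap\operatorname{supp}t'=\emptyset$, then $t\cup t'$ is a selection and $M_t\cap M_{t'}=M_{t\cup t'}$.

\begin{lemma}\label{lem:matrix}
Let $a,b\subset\omega$ and $n\ge0$.
\begin{enumerate}
\item[\textup{(i)}] $A^0_{a,b}=\emptyset$ and $A^n_{a,b}\subset A^{n+1}_{a,b}$.
\item[\textup{(ii)}] If $b_0,\dots,b_n\subset\omega$ are distinct, then $\bigcap_{j\le n}A^n_{a,b_j}$ is finite.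
\item[\textup{(iii)}] $M_t$ is infinite for every selection $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) is immediate. (ii) If $(k,f)$ is in the intersection, then the list $f(a\cap k)$ has at most $n$ entries and contains $b_0\cap k,\dots,b_n\cap k$, so these $n+1$ sets are not all distinct. This is possible for finitely many $k$ only, and for each $k$ there are finitely many $f$. (iii) For all large $k$ the sets $a\cap k$, $a\in\operatorname{supp}t$, are distinct. So there is $f$ with $f(a\cap k)=\{b\cap k:b\in t(a)\}$ for all $a\in\operatorname{supp}t$. This list has at most $|t(a)|$ entries, so $(k,f)\in M_t$.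
\end{proof}

\section{The construction of $p$}\label{sec:construction}

We enlarge $F_0$ step by step and use up rows $a$ of the matrix as we go. The rows not yet used must stay independent of the filter.

\begin{definition}
A pair $(F,I)$ is \emph{good} if $F\supset F_0$ is a filter on $C$, $I\subset\mathcal P(\omega)$, and
\[
u\wedge e_{M_t}\ne0\quad\text{for all } u\in F\text{ and all selections } t \text{ with } \operatorname{supp}t\subset I .
\]
\end{definition}

If $(F,I)$ is good, then $F$ is proper (take $t=\emptyset$). By \eqref{eq:cofinite} and Lemma~\ref{lem:matrix}(iii), $(F_0,\mathcal P(\omega))$ is good. If $(F^\xi,I^\xi)$ are good, with $F^\xi$ increasing and $I^\xi$ decreasing, then $(\bigcup_\xi F^\xi,\bigcap_\xi I^\xi)$ is good, since each instance of the condition concerns a single $u$.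

\begin{lemma}[Deciding an element]\label{lem:A}
If $(F,I)$ is good and $c\in C$, then there is a good $(F',I')$ with $F\subset F'$, $I'\subset I$, $I\setminus I'$ finite, and $c\in F'$ or $\neg c\in F'$.
\end{lemma}

\begin{proof}
If the filter generated by $F\cup\{c\}$ forms a good pair with $I$, we are done. Otherwise there are $u\in F$ and $t$ with $\operatorname{supp}t\subset I$ and $u\wedge c\wedge e_{M_t}=0$. We spend the rows of $t$ to make $\neg c$ true: let $F'$ be generated by $F\cup\{e_{M_t}\}$ and let $I'=I\setminus\operatorname{supp}t$. For $u'\in F$ and $\operatorname{supp}t'\subset I'$ we have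
\[
u'\wedge e_{M_t}\wedge e_{M_{t'}}=u'\wedge e_{M_{t\cup t'}}\ne0,
\]
so $(F',I')$ is good. Since $u\wedge e_{M_t}\le\neg c$, we have $\neg c\in F'$.
\end{proof}

\begin{lemma}[Spending a row]\label{lem:B}
Let $(F,I)$ be good, $a\in I$, and $u_n\in F$ for $n\ge1$. There are a good pair $(F',I\setminus\{a\})$ with $F\subset F'$ and elements $v_b\in F'$, $b\subset\omega$, such that $v_{b_1}\wedge\dots\wedge v_{b_n}\le^*u_n$ for all $n\ge1$ and all distinct $b_1,\dots,b_n$.
\end{lemma}

\begin{proof}
Replacing $u_n$ by $u_1\wedge\dots\wedge u_n$, we may assume that $(u_n)$ is decreasing. For $i\in\omega$ let $m_b(i)$ be the least $n\ge1$ with $i\in A^n_{a,b}$, and let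
\[
v_b(i)=u_{m_b(i)}(i),\qquad\text{or } v_b(i)=0 \text{ if there is no such } n .
\]
Let $F'$ be the filter generated by $F\cup\{v_b:b\subset\omega\}$.

\emph{Linkedness.} Let $b_1,\dots,b_n$ be distinct and suppose that $(v_{b_1}\wedge\dots\wedge v_{b_n})(i)\not\le u_n(i)$. Since the $u_m$ decrease, every $m_{b_j}(i)$ is defined and less than $n$. Hence $i\in\bigcap_{j=1}^nA^{n-1}_{a,b_j}$ by Lemma~\ref{lem:matrix}(i), and this set is finite by Lemma~\ref{lem:matrix}(ii).

\emph{Goodness.} If $k\ge1$ and $i\in A^k_{a,b}$, then $m_b(i)\le k$ and $v_b(i)\ge u_k(i)$. So $v_b\ge u_k\wedge e_{A^k_{a,b}}$. Every element of $F'$ is above some $u\wedge v_{b_1}\wedge\dots\wedge v_{b_k}$ with $u\in F$, $k\ge1$ and distinct $b_1,\dots,b_k$. For $\operatorname{supp}t\subset I\setminus\{a\}$ we get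
\[
u\wedge v_{b_1}\wedge\dots\wedge v_{b_k}\wedge e_{M_t}\ \ge\ (u\wedge u_k)\wedge e_{M_{t'}}\ \ne\ 0,
\qquad t'=t\cup\{(a,\{b_1,\dots,b_k\})\},
\]
because $u\wedge u_k\in F$ and $\operatorname{supp}t'\subset I$.
\end{proof}

\begin{proposition}\label{prop:construction}
Let $(F,I)$ be good with $|I|=\mathfrak c$. There is an ultrafilter $p\supset F$ on $C$ that satisfies \textup{(OK)}.
\end{proposition}

\begin{proof}
Enumerate $C=\{c_\xi:\xi<\mathfrak c\}$. There are $\mathfrak c^\omega=\mathfrak c$ sequences $(u_n)_{n\ge1}$ in $C$. Let $(s_\xi:\xi<\mathfrak c)$ enumerate them so that each occurs cofinally often. We build good pairs $(F^\xi,I^\xi)$, $\xi\le\mathfrak c$, with $F^\xi$ increasing, $I^\xi$ decreasing and $|I\setminus I^\xi|\le|\xi|+\omega$.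

Start with $(F^0,I^0)=(F,I)$ and take unions and intersections at limits. At stage $\xi+1$ first apply Lemma~\ref{lem:A} to $(F^\xi,I^\xi)$ and $c_\xi$. If all terms of $s_\xi$ lie in the filter so obtained, then also apply Lemma~\ref{lem:B} to $s_\xi$ and some remaining row $a$. Each stage uses finitely many rows, so fewer than $\mathfrak c$ rows have been used before any stage below $\mathfrak c$, and a remaining row exists.

Let $p=F^{\mathfrak c}=\bigcup_{\xi<\mathfrak c}F^\xi$. It is a proper filter by goodness and decides every $c_\xi$, so it is an ultrafilter. As $p\supset F_0$, we have $p\in K^*$. Let $(u_n)_{n\ge1}$ be a sequence in $p$. Since $\operatorname{cf}(\mathfrak c)>\omega$, all its terms lie in some $F^\xi$ with $\xi<\mathfrak c$. The sequence is $s_\eta$ for some $\eta$ with $\xi\le\eta<\mathfrak c$, and stage $\eta+1$ put the required $v_b$ into $p$.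
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:construction} to $(F_0,\mathcal P(\omega))$. The resulting $p\in K^*$ contains $F_0$ and so satisfies (R) by \eqref{eq:remote}. It satisfies (W) by Lemma~\ref{lem:ok}. Proposition~\ref{prop:reduction} finishes the proof.
\end{proof}

\begin{remark}
The ingredients of $C$ were used as follows. Completeness makes $K$ extremally disconnected. Atomlessness makes $K$ crowded, so that second countable sets are nowhere dense. The countable dense subset of $B$ gives separability and the search in Lemma~\ref{lem:vandouwen}. The product over $\omega$ provides both the growing degree of linkedness and the coordinates on which the matrix lives. Finally, $|C|^\omega=\mathfrak c$ matches the number of sequences to the number of rows.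
\end{remark}

\section{Larger thin sets, and the number of examples}\label{sec:more}

\subsection*{Proof of Theorem~\ref{thm:more}(a)}

The statement on first countable subspaces is Lemma~\ref{lem:ed}(2). For the other one, recall from the proof of Theorem~\ref{thm:main} that every ultrafilter $p\supset F_0$ with (OK) is as required there. We show that \emph{every} such $p$ has the additional property. The proof is that of Lemma~\ref{lem:ok} with the points $d_n$ replaced by ccc sets. (A space is ccc if every disjoint family of nonempty open subsets is countable.) Counting is replaced by the following lemma.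

\begin{lemma}\label{lem:ccc}
Let $T$ be a ccc space, let $n\ge1$, and let $\{O_\alpha:\alpha\in\Lambda\}$ be open subsets of $T$ such that any $n$ of them with distinct indices have empty intersection. Then $O_\alpha\ne\emptyset$ for only countably many $\alpha$.
\end{lemma}

\begin{proof}
We may assume that all $O_\alpha$ are nonempty and show by induction on $n$ that $\Lambda$ is countable. For $n=1$ it is empty. Let $n\ge2$ and suppose that $\Lambda$ is uncountable. Choose a maximal $M\subset\Lambda$ such that the $O_\beta$, $\beta\in M$, are pairwise disjoint. By ccc, $M$ is countable. Each $O_\alpha$ with $\alpha\in\Lambda\setminus M$ meets some $O_\beta$ with $\beta\in M$. So there are $\beta\in M$ and an uncountable $\Lambda'\subset\Lambda\setminus M$ with $O_\alpha\cap O_\beta\ne\emptyset$ for $\alpha\in\Lambda'$. Since $\beta\notin\Lambda'$, any $n-1$ of the sets $O_\alpha\cap O_\beta$, $\alpha\in\Lambda'$, with distinct indices have empty intersection. As the open subspace $O_\beta$ is ccc, this contradicts the case $n-1$.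
\end{proof}

Let $N\subset X=K\setminus\{p\}$ be nowhere dense and Lindel\"of with countable spread. As in Proposition~\ref{prop:reduction}, $N$ is nowhere dense in $K$, so $p\notin\overline{N\cap K_0}$ by (R). Since $N$ is Lindel\"of, it is covered by clopen subsets $W_1,W_2,\dots$ of $K$ that miss $p$. Let $T_n=N\cap W_n\cap K^*$; then $\overline{T_n}\subset W_n\cap K^*$. Picking a point from each member of an uncountable disjoint family of nonempty open subsets of $T_n$ would produce an uncountable discrete subspace of $N$. So $T_n$ is ccc, and so is $\overline{T_n}$, in which $T_n$ is dense.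

Let $u_n\in p$ be the element with $[u_n]=K\setminus W_n$ and take $v_b$ from (OK). If $b_1,\dots,b_n$ are distinct, then by \eqref{eq:star}
\[
[v_{b_1}]\cap\dots\cap[v_{b_n}]\cap K^*\subset[u_n],
\]
so $[v_{b_1}]\cap\dots\cap[v_{b_n}]\cap\overline{T_n}=\emptyset$. By Lemma~\ref{lem:ccc}, applied to the sets $[v_b]\cap\overline{T_n}$ in $\overline{T_n}$, for each $n$ only countably many $b$ satisfy $[v_b]\cap\overline{T_n}\ne\emptyset$. Hence some $[v_b]$ misses all $T_n$, that is, misses $N\cap K^*$. Thus $p\notin\overline N$, and $N$ has compact closure in $X$. \qed

\subsection*{Proof of Theorem~\ref{thm:more}(b)}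

\emph{At least $2^{\mathfrak c}$ types.} We first find $2^{\mathfrak c}$ suitable points by reserving half of the rows for coding. Let $J_0=\{a\subset\omega:0\in a\}$ and $J_1=\mathcal P(\omega)\setminus J_0$, so $|J_0|=|J_1|=\mathfrak c$. For $g:J_0\to\{\emptyset,\omega\}$ let $F_g$ be the filter generated by
\[
F_0\cup\{e_{A^1_{a,g(a)}}:a\in J_0\}.
\]
Then $(F_g,J_1)$ is good. Indeed, every element of $F_g$ is above some $u\wedge e_{M_t}$ with $u\in F_0$, $\operatorname{supp}t\subset J_0$ and $t(a)=\{g(a)\}$ for $a\in\operatorname{supp}t$. If $\operatorname{supp}t'\subset J_1$, then $u\wedge e_{M_t}\wedge e_{M_{t'}}=u\wedge e_{M_{t\cup t'}}\ne0$, because $(F_0,\mathcal P(\omega))$ is good. Proposition~\ref{prop:construction} yields $p_g\supset F_g$ with (OK), and as in the proof of Theorem~\ref{thm:main} the space $K\setminus\{p_g\}$ is locally compact Hausdorff, $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded. It is separable since it contains $A$. If $g(a)\ne g'(a)$, then $H=A^1_{a,\emptyset}\cap A^1_{a,\omega}$ is finite by Lemma~\ref{lem:matrix}(ii). If we had $p_g=p_{g'}$, this ultrafilter would contain $e_H$, which is impossible for a point of $K^*$. So the $2^{\mathfrak c}$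 points $p_g$ are distinct.

Next, each homeomorphism class contains at most $\mathfrak c$ of the spaces $K\setminus\{p_g\}$. A homeomorphism $K\setminus\{p\}\to K\setminus\{q\}$ extends to the one-point compactifications, that is, to an autohomeomorphism of $K$ taking $p$ to $q$. Autohomeomorphisms of $K$ correspond to automorphisms of its clopen algebra $C$. The algebra $C$ has a countable dense subset, consisting of the elements that are $0$ at all coordinates but one and at that coordinate belong to the countable dense subset of $B$. Every element of $C$ is the join of the members of this dense set below it, so an automorphism is determined by its values on the dense set. Hence there are at most $|C|^\omega=\mathfrak c$ automorphisms. If there are $\kappa$ classes, then $2^{\mathfrak c}\le\kappa\cdot\mathfrak c$, so $\kappa\ge2^{\mathfrak c}$.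

\emph{At most $2^{\mathfrak c}$ types.} Let $X$ be a separable locally compact Hausdorff space that is not $\omega$-bounded; in particular, $X$ is not compact. The regular open sets form a base of $X$, and they are determined by their traces on a countable dense set, so $w(X)\le\mathfrak c$. Take a base of $X$ of size at most $\mathfrak c$ consisting of sets with compact closures. The complements of the closures of finite unions of its members form a neighborhood base at the point at infinity. So the one-point compactification of $X$ has weight at most $\mathfrak c$ and is homeomorphic to a closed subset of $[0,1]^{\mathfrak c}$. This cube has a base of size $\mathfrak c$, hence at most $2^{\mathfrak c}$ closed subsets, and it has $2^{\mathfrak c}$ points. Since $X$ is homeomorphic to a closed subset of the cube with one point removed, there are at most $2^{\mathfrak c}$ possibilities. \qed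

\section{The Lindel\"of number}\label{sec:lindelof}

We prove Theorem~\ref{thm:more}(c). Let $X$ be locally compact Hausdorff, let all countable discrete subspaces of $X$ have compact closure, and let $L(X)<\mathfrak d$. Suppose that $A\subset X$ is countable and $Y=\overline A$ is not compact (closures are now taken in $X$). The plan is to slice $A$ into layers that move off to infinity and to take a finite piece of each layer. The union $D$ of the pieces is then discrete, so $\overline D$ is compact. If the pieces are large enough, $D$ will nevertheless escape from all the relevant sets with compact closure. That ``large enough'' can be achieved is a question of domination, and this is where $\mathfrak d$ enters.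

\emph{Compact sets.} As $Y$ is closed in $X$, it inherits the hypotheses, including $L(Y)\le L(X)<\mathfrak d$. Cover $Y$ by fewer than $\mathfrak d$ open subsets of $Y$ with compact closures, and let $\mathcal O$ be the family of their finite unions. Since $\mathfrak d$ is uncountable, $|\mathcal O|<\mathfrak d$. Every $O\in\mathcal O$ has compact closure, and every compact subset of $Y$ lies in some $O\in\mathcal O$.

\emph{Layers.} By local compactness, choose open $G_n\subset Y$ with compact closures such that $G_0=\emptyset$, $\overline{G_n}\subset G_{n+1}$ and $A\subset\bigcup_nG_n$: let $G_{n+1}$ contain $\overline{G_n}$ and the $n$-th point of $A$. Let $L_n=A\cap(G_{n+1}\setminus G_n)$ and enumerate it as $\{x_{n,j}:j<|L_n|\}$. Then $A=\bigcup_nL_n$.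

\emph{Functions.} For $O\in\mathcal O$ the set $d_O=\{n:L_n\not\subset O\}$ is infinite. Otherwise $A\subset O\cup G_m$ for some $m$, and $Y=\overline A\subset\overline O\cup\overline{G_m}$ would be compact. For $n\in d_O$ let $g_O(n)=\min\{j:x_{n,j}\notin O\}$, and for $m\in\omega$ let
\[
\hat g_O(m)=g_O\big(\min\{n\in d_O:n\ge m\}\big).
\]
Since $|\mathcal O|<\mathfrak d$, the functions $\hat g_O$ do not form a dominating family. So there is $h\in\omega^\omega$ such that for every $O\in\mathcal O$ some $m$ satisfies $h(m)>\hat g_O(m)$. Replacing $h(m)$ by $\max_{i\le m}h(i)$, we may assume that $h$ is nondecreasing.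

\emph{The set $D$.} Let $D=\{x_{n,j}:j\le h(n),\ j<|L_n|\}$, so $D\cap L_n$ is finite for each $n$. Given $O\in\mathcal O$, take $m$ as above and put $n=\min\{i\in d_O:i\ge m\}$. Then $g_O(n)=\hat g_O(m)<h(m)\le h(n)$, so $x_{n,g_O(n)}\in D\setminus O$. Thus $D$ is contained in no member of $\mathcal O$.

On the other hand, $D$ is discrete. Put $G_{-1}=L_{-1}=\emptyset$. A point $x\in L_n$ lies in the set $G_{n+1}\setminus\overline{G_{n-1}}$, which is open in $Y$. This set misses $L_k$ for $k\ge n+1$, since $L_k\cap G_k=\emptyset$ and $G_{n+1}\subset G_k$, and for $k\le n-2$, since $L_k\subset G_{k+1}\subset G_{n-1}$. So it meets $D$ only in the finite set $D\cap(L_{n-1}\cup L_n)$, and $x$ is isolated in $D$ if $x\in D$. By hypothesis $\overline D$ is compact, so it lies in some $O\in\mathcal O$, a contradiction. Hence $X$ is $\omega$-bounded.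

Countable discrete subspaces are second countable, so the hypothesis on them holds in every $C_2$-bounded locally compact Hausdorff space. Consequently $L(X)\ge\mathfrak d$ whenever such a space is not $\omega$-bounded. For the spaces of Theorem~\ref{thm:main} we have in addition $L(X)\le w(X)\le w(K)\le\mathfrak c$. \qed

\begin{thebibliography}{9}
\bibitem{JSS}
Istv\'an Juh\'asz, Lajos Soukup and Zolt\'an Szentmikl\'ossy,
\emph{Between countably compact and $\omega$-bounded},
arXiv:1406.7805 (2014).
\end{thebibliography}

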